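\title{Perfect subtrees of positive measure that do not compute a given set}

\begin{abstract}
We show that for every tree $T\subseteq 2^{<\omega}$ of positive measure and every non-computable set $A$ there is a perfect subtree of $T$ of positive measure that does not compute $A$. This answers a question from a paper of Chong, Li, Wang and Yang. The subtree can be chosen with measure arbitrarily close to that of $T$, and so that none of countably many given sets that are not computably enumerable becomes computably enumerable in it. The loss of measure cannot be removed, and the statement fails for the Turing jump of the subtree: for every hyperarithmetic $A$ there is a tree of positive measure such that the jump of each of its subtrees of positive measure computes $A$.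
\end{abstract}

\section{Introduction}

Let $2^{<\omega}$ be the set of finite binary strings, ordered by the prefix relation $\preceq$, and let $2^\omega$ be Cantor space with the uniform measure $\mu$, which gives the cylinder $[\sigma]=\{X\in 2^\omega:\sigma\prec X\}$ measure $2^{-|\sigma|}$. A \emph{tree} is a set $T\subseteq 2^{<\omega}$ closed under initial segments, a \emph{subtree} of $T$ is a tree contained in $T$, and $[T]$ is the closed set of infinite paths through $T$. A tree $T$ is \emph{positive} if $\mu([T])>0$. A tree $P$ is \emph{perfect} if it is nonempty and every $\sigma\in P$ has two incomparable extensions in $P$; it is then determined by the perfect closed set $[P]$. We fix a computable bijection between $2^{<\omega}$ and $\omega$, so that a tree is a subset of $\omega$ and can serve as an oracle, and we write $A\le_T P$ if $P$ computes $A$.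

Think of a tree $T$ as a problem whose solutions are the perfect subtrees of $T$. If all solutions compute a set $A$, then $T$ codes $A$ in a way that no solution can evade. Without a condition on the size of $T$ such coding is easy. Let $T$ consist of the strings $\sigma$ with $\sigma(2n)=A(n)$ whenever $2n<|\sigma|$. This tree is perfect, and every infinite subtree computes $A$, because $A(n)$ can be read off any of its strings of length greater than $2n$. But $[T]$ is null. Chong, Li, Wang and Yang \cite{CLWY} proved that positive measure rules coding out: for every set $\mathcal X\subseteq 2^\omega$ of positive measure and every non-computable $A\subseteq\omega$ there is a perfect tree $P$ with $[P]\subseteq\mathcal X$ and $A\not\le_T P$. The perfect trees produced by their construction need not be positive, so a solution may escape the coding by being far thinner than the problem. This leads to the following question, which comes from \cite{CLWY}.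

\begin{quote}
Let $T$ be a positive tree and $A$ a non-computable set. Is there a perfect tree $P\subseteq T$ with $\mu([P])>0$ and $A\not\le_T P$?
\end{quote}

Every positive tree has a positive perfect subtree (see Section~\ref{sec:background}), so the question is only about what such subtrees must compute. No effectiveness is assumed of $T$, which may be built with $A$ in view. One could well guess that the answer is negative. By the Lebesgue density theorem a positive subtree $P$ of $T$ contains, above some string, almost all strings of every length, so $P$ shows that a great many strings belong to $T$; and Proposition~\ref{prop:sharp} below shows that coding does succeed in two closely related settings. Against this, $P$ may discard any small part of $T$ that it likes, so that most single facts about $T$ need not be visible in $P$. The second consideration wins, and the answer is positive.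

We prove a stronger statement about enumerations. A set $A$ is \emph{computably enumerable (c.e.) in} $Y$ if some machine with oracle $Y$ halts exactly on the elements of $A$, and \emph{c.e.} if this holds for $Y=\emptyset$. The join $P\oplus Z=\{2n:n\in P\}\cup\{2n+1:n\in Z\}$ is an oracle that answers questions about both $P$ and $Z$.

\begin{theorem}\label{thm:main}
Let $T$ be a tree with $\mu([T])>0$, let $\varepsilon>0$ and $Z\subseteq\omega$, and let $(A_i)_{i\in\omega}$ be sets none of which is c.e.\ in $Z$. Then there is a perfect tree $P\subseteq T$ such that
\begin{itemize}
\item[(a)] $\mu([P])>\mu([T])-\varepsilon$;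
\item[(b)] $\mu([P]\cap[\sigma])>0$ for every $\sigma\in P$ (in particular $\mu([P])>0$);
\item[(c)] no $A_i$ is c.e.\ in $P\oplus Z$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:cone}
Let $\mu([T])>0$, let $\varepsilon>0$, and let $B_0,B_1,\dots$ be countably many non-computable sets. Then there is a perfect tree $P\subseteq T$ with $\mu([P])>0$ that satisfies \textup{(a)} and \textup{(b)} and has $B_i\not\le_T P$ for all $i$.
\end{corollary}

\begin{proof}
A set is computable from $Y$ if and only if both it and its complement are c.e.\ in $Y$. So for each $i$ one of $B_i$ and $\omega\setminus B_i$ is not c.e.; call it $A_i$, and apply Theorem~\ref{thm:main} with $Z=\emptyset$. If $B_i\le_T P$, then $A_i$ is c.e.\ in $P$, contrary to (c).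
\end{proof}

Thus the sets $A$ for which some positive tree has all its positive perfect subtrees computing $A$ are exactly the computable sets, and the sets $A$ for which some positive tree has $A$ c.e.\ in all its positive perfect subtrees are exactly the c.e.\ sets. In both statements above, $[T]$ may be replaced by any measurable set $\mathcal X$ of positive measure, with $[P]\subseteq\mathcal X$ in place of $P\subseteq T$: by inner regularity $\mathcal X$ has a closed subset $C$ of positive measure with $\mu(C)>\mu(\mathcal X)-\varepsilon/2$, and we apply the statement with $\varepsilon/2$ to the tree of initial segments of members of $C$.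

The next proposition marks two limits of the theorem. Here $P'$ is the Turing jump of $P$, recalled in Section~\ref{sec:jump} together with the hyperarithmetic sets.

\begin{proposition}\label{prop:sharp}
\begin{itemize}
\item[(1)] For every $A$ there is a perfect tree $T_A$ with $\mu([T_A])=\frac12$ such that every tree $P\subseteq T_A$ with $\mu([P])=\mu([T_A])$ computes $A$.
\item[(2)] For every hyperarithmetic $A$ there is a positive tree $T$ such that $A\le_T P'$ for every positive tree $P\subseteq T$.
\end{itemize}
\end{proposition}

So the loss $\varepsilon$ in (a) cannot be removed, and the conclusion $A\not\le_T P$ cannot be improved to $A\not\le_T P'$. Part (1) is proved in Section~\ref{sec:example}, where the tree $T_A$ also serves to display the idea of the proof of Theorem~\ref{thm:main}. That proof occupies Sections~\ref{sec:slices}--\ref{sec:construction}, and part (2) is proved in Section~\ref{sec:jump}.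

\section{Background}\label{sec:background}

\subsection*{Enumerations}
Fix an effective list of all oracle machines and let $W_e^Y$ be the set of inputs on which the $e$-th machine halts with oracle $Y$. The sets c.e.\ in $Y$ are exactly the sets $W_e^Y$. A halting computation asks the oracle only finitely many questions, and it runs in the same way with any oracle that gives the same answers.

\subsection*{Measure}
We write $2^m$ and $2^{\le m}$ for the strings of length $m$ and of length at most $m$, and $X{\upharpoonright}m$ for the initial segment of $X$ of length $m$. For a set $H$ of strings let $[H]^{\prec}=\bigcup_{\tau\in H}[\tau]$. For measurable $C$ let $\mu(C\mid\sigma)=2^{|\sigma|}\mu(C\cap[\sigma])$ be the relative measure of $C$ in $[\sigma]$, and for $H\subseteq 2^m$ let $\mu(H\mid\sigma)=\mu([H]^{\prec}\mid\sigma)$; when $m\ge|\sigma|$ this is the proportion of the extensions of $\sigma$ of length $m$ that lie in $H$. If $S$ is a tree, then $[S]$ is the decreasing intersection of the sets $[S\cap 2^n]^{\prec}$, so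
\begin{equation}\label{eq:limit}
\mu(S\cap 2^n\mid\sigma)\ \text{ is non-increasing in $n$ and converges to }\ \mu([S]\mid\sigma).
\end{equation}
The \emph{Lebesgue density theorem} states that if $C$ is measurable, then $\mu(C\mid X{\upharpoonright}m)\to 1$ as $m\to\infty$ for almost every $X\in C$.

\subsection*{The positive part of a closed set}
If a nonempty tree $P$ satisfies (b) of Theorem~\ref{thm:main}, then it is perfect: for $\sigma\in P$ the set $[P]\cap[\sigma]$ has positive measure, so it has two points, and long initial segments of these are incomparable extensions of $\sigma$ in $P$. For closed $C$ let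
\[
C^+=\{\tau\in 2^{<\omega}:\mu(C\mid\tau)>0\}.
\]
This is a tree. We have $[C^+]\subseteq C$, because every cylinder around a path of $C^+$ meets the closed set $C$, and $C\setminus[C^+]$ is null, because it is covered by the countably many null sets $C\cap[\tau]$ with $\tau\notin C^+$. Hence
\begin{equation}\label{eq:plus}
\mu([C^+]\mid\sigma)=\mu(C\mid\sigma)\quad\text{for all }\sigma .
\end{equation}
Moreover, if $C\subseteq[S]$ for a tree $S$, then $C^+\subseteq S$, since the cylinder of any $\tau\in C^+$ contains a path of $S$. It follows that for positive $T$ the tree $[T]^+$ is a subtree of $T$ of the same measure that satisfies (b). This settles the question whenever $[T]^+$ does not compute $A$. The definition of $C^+$ involves a limit, however, so pruning a tree $P$ to $[P]^+$ gives no control over what the pruned tree computes. For this reason (b) is built into our construction rather than obtained afterward.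

\section{A tree that codes $A$, and how to escape it}\label{sec:example}

\begin{proof}[Proof of Proposition~\textup{\ref{prop:sharp}(1)}]
Let $T_A$ be the set of strings that extend no string $0^n1A(n)$, $n\in\omega$. The cylinders $[0^n1]$ are pairwise disjoint and exactly half of each is removed, so $\mu([T_A])=1-\sum_n 2^{-n-2}=\frac12$ and $[0^n1(1-A(n))]\subseteq[T_A]$ for all $n$. A string in $T_A$ has the form $0^n$ or $0^n1$ or extends some $0^n1(1-A(n))$, so in each case it is comparable with some $0^n1(1-A(n))$ and $[T_A]$ contains a cylinder above it. Thus $T_A$ satisfies (b) and is perfect. Let $P\subseteq T_A$ be a tree with $\mu([P])=\frac12$. If $[P]$ missed $[0^n1(1-A(n))]$, its measure would be at most $\frac12-2^{-n-2}$. So $0^n1(1-A(n))\in P$, while $0^n1A(n)\notin T_A\supseteq P$. Therefore $A=\{n:0^n10\in P\}$ is computable from $P$.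
\end{proof}

Now let $A$ be a set that is not c.e.; then $A$ is infinite and co-infinite. Consider two procedures that enumerate a set from a tree $P$,
\[
V_0^P=\{n:0^n10\in P\},\qquad V_1^P=\{n:0^n11\notin P\}.
\]
Both enumerate $A$ when $P=T_A$, and each is defeated by a small deletion. For $x\in A$, deleting $0^x10$ and its extensions from $T_A$ gives a tree $P$ with $x\in A\setminus V_0^P$. For $x\notin A$, deleting $0^x11$ and its extensions gives $P$ with $x\in V_1^P\setminus A$. The cost is $2^{-x-2}$, which can be made as small as we like. The task is to find such a deletion for an arbitrary procedure and an arbitrary tree.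

A procedure enumerates a number after seeing a finite part of the tree, and the part up to level $m$ of a tree without dead ends is determined by its strings of length $m$. So we call a nonempty set $H\subseteq 2^m$ a \emph{slice of level $m$}, and we read it as the finite tree ${\downarrow}H$ of initial segments of its elements. In the example, $V_0$ enumerates $x$ on $H$ if $m\ge x+2$ and $0^x10\in{\downarrow}H$, and $V_1$ enumerates $x$ on $H$ if $m\ge x+2$ and $0^x11\notin{\downarrow}H$. For the moment call $H$ large if $|H|\ge\frac14 2^m$.

Given a procedure, a first attempt is to look at the set $U_T$ of all $x$ that the procedure enumerates on some large slice $H\subseteq T$, where $T=T_A$. If $x\in U_T\setminus A$, we let $P$ begin with ${\downarrow}H$, and $P$ enumerates $x\notin A$. If $x\in A\setminus U_T$, then no subtree $P$ of $T$ without dead ends and of measure at least $\frac14$ enumerates $x$, since all levels of $P$ are large slices. So we win if $U_T\ne A$. But $U_T$ is only c.e.\ in $T$, and $T$ computes $A$. The attempt does fail for $V_0$: if $x\in A$, then $T\cap 2^{x+2}$ is a large slice containing $0^x10$, and if $x\notin A$, then $0^x10\notin T$, so that $U_T=A$.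

The remedy is to ask a question that does not mention $T$. We keep only the information that $T$ has measure at least $\frac12$, and let $U$ be the set of $x$ such that \emph{every} tree $S$ with $\mu([S])\ge\frac12$ contains a large slice on which the procedure enumerates $x$. For $V_0$ we get $U=\emptyset$: the tree $S$ of all strings not extending $0^x10$ has measure $1-2^{-x-2}\ge\frac12$, and no slice in $S$ enumerates $x$. So any $x\in A$ lies in $A\setminus U$, and passing from $T$ to $T\cap S$ is the first deletion above. For $V_1$ we get $U=\omega$: if $\mu([S])\ge\frac12$, then $(S\cap 2^{x+2})\setminus\{0^x11\}$ contains a proportion at least $\frac12-2^{-x-2}\ge\frac14$ of its level and enumerates $x$. So any $x\notin A$ lies in $U\setminus A$, and taking $S=T$ gives the second deletion.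

In general, $U$ is c.e.\ by a compactness argument, so $U\ne A$, and the two ways in which they can differ give the two outcomes just seen. Two difficulties remain. First, in the outcome $x\in A\setminus U$ the tree $S$ is handed to us, and from $\mu([S])\ge 1-\delta$ and $\mu([T])\ge1-\delta$ we get only $\mu([T\cap S])\ge 1-2\delta$, which says nothing when $\delta=\frac12$. We must work where $T$ has relative measure close to $1$, and Section~\ref{sec:slices} arranges this. Second, that outcome keeps $x$ out only for trees that stay large, which is a promise that the treatment of all later procedures has to respect. This is a matter of budgeting, done in Section~\ref{sec:construction}.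

\section{Slices and density}\label{sec:slices}

The tree $P$ will be the union of a sequence of finite trees ${\downarrow}F_k$. A computation may use both that a string is in $P$ and that a string is not in $P$, so a later slice must not change any earlier level. For slices $F,H$ of levels $m\le m'$ we write $F\sqsubseteq H$ if every element of $H$ extends an element of $F$ and every element of $F$ is extended by an element of $H$. Equivalently, $F$ is the set of initial segments of length $m$ of elements of $H$. Hence $\sqsubseteq$ is transitive, and $F\sqsubseteq H$ implies ${\downarrow}H\cap 2^{\le m}={\downarrow}F$.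

Fix $Z\subseteq\omega$. For a slice $H$ of level $m$, let $W_e[H]$ be the set of $x$ such that the $e$-th machine halts on input $x$ with oracle ${\downarrow}H\oplus Z$ and asks the first component of the oracle only about strings of length at most $m$.
\begin{itemize}
\item[(W1)] The set $\{(H,x):x\in W_e[H]\}$ is c.e.\ in $Z$: simulate the computation, and diverge if it asks about a string that is too long.
\item[(W2)] If $P$ is a tree with $P\cap 2^{\le m}={\downarrow}H$, then $W_e[H]\subseteq W_e^{P\oplus Z}$, since the two oracles give the same answers to the questions asked.
\item[(W3)] If $P$ is a nonempty tree without dead ends and $x\in W_e^{P\oplus Z}$, then $x\in W_e[P\cap 2^m]$ for all large $m$. Indeed ${\downarrow}(P\cap 2^m)=P\cap 2^{\le m}$, and it suffices that $m$ bound the lengths of the finitely many strings asked about.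
\end{itemize}

Two measures of size enter, one for the closed set from which the rest of $P$ is to be taken and one for the slices on which computations are run.

\begin{definition}
Let $F$ be a slice. A closed set $C$ is \emph{$\delta$-dense on $F$} if $\mu(C\mid\sigma)\ge 1-\delta$ for all $\sigma\in F$. A slice $H$ is an \emph{$\eta$-large extension of $F$} if $F\sqsubseteq H$ and $\mu(H\mid\sigma)\ge1-\eta$ for all $\sigma\in F$.
\end{definition}

The first lemma says that density can be restored to any desired level, at any small cost, by moving to a slice further out.

\begin{lemma}\label{lem:density}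
Let $C$ be closed, let $H\subseteq C^+$ be a slice, and let $\delta,\theta>0$. For all sufficiently large $m$ there is a slice $G\sqsupseteq H$ of level $m$ such that $C$ is $\delta$-dense on $G$ and $\mu(G\mid\tau)\ge\mu(C\mid\tau)-\theta$ for all $\tau\in H$.
\end{lemma}

\begin{proof}
Since $H$ is a finite subset of $C^+$, we may decrease $\theta$ so that $\theta<\mu(C\mid\tau)$ for all $\tau\in H$. Let $G_m$ be the set of $\rho\in 2^m$ that extend an element of $H$ and satisfy $\mu(C\mid\rho)\ge 1-\delta$, and let $E_m=\{X\in C:\mu(C\mid X{\upharpoonright}m)<1-\delta\}$. By the density theorem almost every point lies in only finitely many $E_m$, so $\mu(E_m)\le\mu(\bigcup_{j\ge m}E_j)\to0$. If $m$ is at least the level of $H$ and $\tau\in H$, then $(C\cap[\tau])\setminus E_m\subseteq[G_m]^{\prec}$, and so $\mu(G_m\mid\tau)\ge\mu(C\mid\tau)-2^{|\tau|}\mu(E_m)$. For large $m$ the right side is at least $\mu(C\mid\tau)-\theta>0$ for all $\tau\in H$. In particular every $\tau\in H$ has an extension in $G_m$, so $H\sqsubseteq G_m$.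
\end{proof}

\section{Deciding one enumeration}\label{sec:dichotomy}

The following lemma carries out the argument of Section~\ref{sec:example} above every string of a slice at once. It is the only place where the hypothesis on the sets $A_i$ is used.

\begin{lemma}\label{lem:dichotomy}
Let $\delta,\eta\in(0,1)$ be rational, let $F$ be a slice, and let $C$ be a closed set that is $\delta$-dense on $F$. Let $A$ be a set that is not c.e.\ in $Z$, and let $e\in\omega$. Then at least one of the following holds.
\begin{itemize}
\item[(i)] There are $x\notin A$ and an $\eta$-large extension $H$ of $F$ with $H\subseteq C^+$ and $x\in W_e[H]$.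
\item[(ii)] There are $x\in A$ and a closed set $D\subseteq C$ that is $2\delta$-dense on $F$ such that $x\notin W_e[H]$ for every $\eta$-large extension $H$ of $F$ with $H\subseteq D^+$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $m$ be the level of $F$. Let $\mathcal S$ be the class of trees $S$ such that $[S]$ is $\delta$-dense on $F$, let $\mathcal H_x$ be the set of $\eta$-large extensions $H$ of $F$ with $x\in W_e[H]$, and put
\[
U=\{x\in\omega:\text{every }S\in\mathcal S\text{ includes some }H\in\mathcal H_x\}.
\]
The set $U$ depends on $F,\delta,\eta,e$ and $Z$, but not on $C$.

\emph{Claim: $U$ is c.e.\ in $Z$.} The quantifier over $\mathcal S$ has to be replaced by a finite search. By \eqref{eq:limit}, a tree $S$ is in $\mathcal S$ if and only if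
\begin{equation}\label{eq:count}
\mu(S\cap 2^n\mid\sigma)\ge1-\delta\quad\text{for all }\sigma\in F
\end{equation}
holds for every $n\ge m$. Each of these conditions, like each instance of closure under initial segments, depends on finitely many values of the characteristic function of $S$. So $\mathcal S$ is closed in the compact space of all subsets of $2^{<\omega}$ with the product topology. (Dead ends are allowed in $S$, and we never need to recognize them.) For each slice $H$ the class $\{S:H\subseteq S\}$ is open. By compactness, $x\in U$ if and only if there are finitely many $H_1,\dots,H_r\in\mathcal H_x$ such that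
\begin{equation}\label{eq:cover}
\text{every }S\in\mathcal S\text{ includes one of }H_1,\dots,H_r .
\end{equation}
Since $\eta$ is rational, it is decidable whether a slice is an $\eta$-large extension of $F$, so by (W1) the sets $\mathcal H_x$ are c.e.\ in $Z$ uniformly in $x$. It remains to show that \eqref{eq:cover} is decidable from $H_1,\dots,H_r$. Let $l\ge m$ bound the levels of the $H_j$, and call a tree $s\subseteq 2^{\le l}$ \emph{admissible} if it satisfies \eqref{eq:count} for $m\le n\le l$. Admissibility is decidable because $\delta$ is rational, and there are finitely many trees $s\subseteq2^{\le l}$. We show that \eqref{eq:cover} holds if and only if every admissible $s$ includes some $H_j$. If every admissible tree includes some $H_j$ and $S\in\mathcal S$, then $S\cap 2^{\le l}$ is admissible, so $S$ includes some $H_j$. Conversely, assume \eqref{eq:cover}, let $s$ be admissible, and let $S$ consist of $s$ and all strings extending an element of $s\cap 2^l$. Then $S$ is a tree with $S\cap 2^{\le l}=s$ and $[S\cap 2^n]^{\prec}=[s\cap 2^l]^{\prec}$ for $n\ge l$, so $S\in\mathcal S$. Hence $H_j\subseteq S\cap 2^{\le l}=s$ for some $j$. This proves the claim.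

As $A$ is not c.e.\ in $Z$, we have $U\ne A$.

\emph{Case $x\in U\setminus A$.} By \eqref{eq:plus} the tree $C^+$ is in $\mathcal S$. So $C^+$ includes some $H\in\mathcal H_x$, which is (i).

\emph{Case $x\in A\setminus U$.} Fix $S\in\mathcal S$ that includes no member of $\mathcal H_x$, and let $D=C\cap[S]$. For $\sigma\in F$, each of $C$ and $[S]$ omits a proportion at most $\delta$ of $[\sigma]$, so $\mu(D\mid\sigma)\ge1-2\delta$. Let $H\subseteq D^+$ be an $\eta$-large extension of $F$. Since $D\subseteq[S]$, we have $H\subseteq D^+\subseteq S$, so $H\notin\mathcal H_x$, which means $x\notin W_e[H]$. This is (ii).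
\end{proof}

The two parameters play different roles. If largeness were not required of $H$, outcome (i) could hand us a slice occupying a tiny part of $[F]^{\prec}$, and we would lose control of $\mu([P])$. The price of requiring it is that outcome (ii) says nothing about slices that are not $\eta$-large. Since $D$ is only known to be $2\delta$-dense on $F$, the outcome is useful only when $2\delta$ is below $\eta$ with room to spare. Lemma~\ref{lem:density} lets us choose $\eta$ first and then reach a slice on which $\delta$ is that small.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:construction}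

List all pairs $(i,e)\in\omega^2$ as $(i_k,e_k)_{k\in\omega}$. Step $k$ will ensure $A_{i_k}\ne W_{e_k}^{P\oplus Z}$.

\subsection*{The budget}
Step $k$ applies Lemma~\ref{lem:dichotomy} with parameters $\delta_k,\eta_k$ and then Lemma~\ref{lem:density} with cost $\delta_k$. In outcome (i) it spends a proportion up to $\eta_k+2\delta_k$ above each string of the current slice, but its goal is then secured by a finite part of $P$. In outcome (ii) it spends only $3\delta_k$, but it needs the total loss above each string of the current slice, over this step and all later ones, to be at most $\eta_k$. We let step $k$ use half of $\eta_k$ in this case and the later steps the other half. Fix a rational $\eta$ with $0<\eta<\min(\frac13,\frac\varepsilon6)$ and put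
\[
\eta_k=5^{-k}\eta,\qquad\delta_k=\tfrac16\eta_k,\qquad\text{so that}\qquad 3\delta_k=\tfrac12\eta_k,\qquad\sum_{i>k}2\eta_i=\tfrac12\eta_k .
\]

\subsection*{The construction}
We build slices $F_0\sqsubseteq F_1\sqsubseteq\cdots$ of strictly increasing levels $m_k$ and closed sets $[T]=C_0\supseteq C_1\supseteq\cdots$ such that
\begin{equation}\label{eq:inv}
C_k\text{ is $\delta_k$-dense on }F_k .
\end{equation}

\emph{Start.} Since $T$ is positive, the empty string is in $C_0^+$. Lemma~\ref{lem:density}, applied to $C_0$, the slice consisting of the empty string, $\delta_0$ and $\theta=\varepsilon/2$, gives $F_0$ with \eqref{eq:inv} and $\mu([F_0]^{\prec})\ge\mu([T])-\varepsilon/2$.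

\emph{Step $k$.} Apply Lemma~\ref{lem:dichotomy} to $\delta_k,\eta_k,F_k,C_k,A_{i_k},e_k$. If (i) holds, with number $x_k$ and slice $H$, put $H_k=H$ and $C_{k+1}=C_k$. Otherwise (ii) holds, with number $x_k$ and closed set $D$; put $H_k=F_k$ and $C_{k+1}=D$. In both cases $F_k\sqsubseteq H_k\subseteq C_{k+1}^+$, in the second because $1-2\delta_k>0$. Lemma~\ref{lem:density}, applied to $C_{k+1}$, $H_k$, $\delta_{k+1}$ and $\theta=\delta_k$, gives a slice $F_{k+1}\sqsupseteq H_k$ of level $m_{k+1}>m_k$ with \eqref{eq:inv} and $\mu(F_{k+1}\mid\tau)\ge\mu(C_{k+1}\mid\tau)-\delta_k$ for all $\tau\in H_k$.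

Let $P=\bigcup_k{\downarrow}F_k$. As the $F_k$ increase under $\sqsubseteq$, the tree $P$ is nonempty, $P\cap 2^{\le m_k}={\downarrow}F_k$, and every string in $P$ is extended by an element of $F_j$ for all large $j$. In particular $P$ has no dead ends. If $\tau\in P$ and $k\in\omega$, choose $j\ge k$ and $\rho\in F_j$ extending $\tau$; then $\mu(C_j\mid\rho)>0$ by \eqref{eq:inv} and $C_j\subseteq C_k$, so $\tau\in C_k^+$. Thus
\begin{equation}\label{eq:inside}
P\subseteq C_k^+\quad\text{for all }k,
\end{equation}
and for $k=0$ this gives $P\subseteq[T]^+\subseteq T$.

\subsection*{The measure of $P$}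
Let $\sigma\in F_k$. Every element of $F_{k+1}$ above $\sigma$ extends exactly one $\tau\in H_k$, and this $\tau$ extends $\sigma$. Summing over the $\tau\in H_k$ with $\sigma\preceq\tau$, whose cylinders are disjoint subsets of $[\sigma]$, we get
\[
\mu([F_{k+1}]^{\prec}\cap[\sigma])\ge\sum_\tau\bigl(\mu(C_{k+1}\cap[\tau])-\delta_k2^{-|\tau|}\bigr)\ge\mu(C_{k+1}\cap[H_k]^{\prec}\cap[\sigma])-\delta_k2^{-|\sigma|}.
\]
In outcome (i), $C_{k+1}=C_k$ omits a proportion at most $\delta_k$ of $[\sigma]$ and $[H_k]^{\prec}$ omits at most $\eta_k$. In outcome (ii), $C_{k+1}$ omits at most $2\delta_k$ and $[H_k]^{\prec}\supseteq[\sigma]$. Therefore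
\begin{equation}\label{eq:onestep}
\mu(F_{k+1}\mid\sigma)\ge
\begin{cases}
1-\eta_k-2\delta_k\ge1-2\eta_k&\text{in outcome (i)},\\
1-3\delta_k=1-\frac12\eta_k&\text{in outcome (ii)}.
\end{cases}
\end{equation}
In particular $\mu(F_{i+1}\mid\rho)\ge1-2\eta_i$ for all $i$ and all $\rho\in F_i$. For $\sigma\in F_k$ and $i>k$, summing over the $\rho\in F_i$ that extend $\sigma$ gives
\[
\mu(F_{i+1}\mid\sigma)=\sum_\rho2^{|\sigma|-|\rho|}\mu(F_{i+1}\mid\rho)\ge(1-2\eta_i)\,\mu(F_i\mid\sigma)\ge\mu(F_i\mid\sigma)-2\eta_i .
\]
Since $F_j=P\cap 2^{m_j}$, we have $\mu([P]\mid\sigma)=\lim_j\mu(F_j\mid\sigma)$ by \eqref{eq:limit}. So $\mu([P]\mid\sigma)\ge\mu(F_{k+1}\mid\sigma)-\frac12\eta_k$, and \eqref{eq:onestep} yields, for $\sigma\in F_k$,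
\begin{equation}\label{eq:final}
\mu([P]\mid\sigma)\ge
\begin{cases}
1-3\eta_k&\text{in either outcome},\\
1-\eta_k&\text{if step $k$ has outcome (ii)}.
\end{cases}
\end{equation}

Property (b) follows: every string in $P$ is extended by some $\sigma$ in some $F_k$, and $\mu([P]\mid\sigma)\ge1-3\eta_k>0$. By Section~\ref{sec:background}, $P$ is perfect. For (a), sum \eqref{eq:final} over $\sigma\in F_0$:
\[
\mu([P])\ge(1-3\eta)\,\mu([F_0]^{\prec})\ge\mu([F_0]^{\prec})-3\eta\ge\mu([T])-\tfrac\varepsilon2-3\eta>\mu([T])-\varepsilon .
\]

\subsection*{No $A_i$ is enumerated}
Fix $k$ and write $x,A,e$ for $x_k,A_{i_k},e_k$.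

Suppose that step $k$ has outcome (i), so that $x\notin A$ and $x\in W_e[H_k]$. Let $n$ be the level of $H_k$. From $H_k\sqsubseteq F_{k+1}$ we get $P\cap2^{\le n}={\downarrow}F_{k+1}\cap2^{\le n}={\downarrow}H_k$. By (W2), $x\in W_e^{P\oplus Z}\setminus A$.

Suppose that step $k$ has outcome (ii), so that $x\in A$. For $n\ge m_k$ consider the slice $H=P\cap2^n$. Then $F_k\sqsubseteq H$, because $F_k=P\cap2^{m_k}$ and $P$ is a tree without dead ends. For $\sigma\in F_k$ we have $\mu(H\mid\sigma)\ge\mu([P]\mid\sigma)\ge1-\eta_k$ by \eqref{eq:limit} and \eqref{eq:final}; this is where the promise is kept. Finally $H\subseteq C_{k+1}^+=D^+$ by \eqref{eq:inside}. So (ii) gives $x\notin W_e[P\cap2^n]$ for all $n\ge m_k$, and by (W3), $x\in A\setminus W_e^{P\oplus Z}$.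

In both cases $A_{i_k}\ne W_{e_k}^{P\oplus Z}$. Every pair $(i,e)$ occurs in the list, so no $A_i$ is c.e.\ in $P\oplus Z$. This proves (c), and the proof of Theorem~\ref{thm:main} is complete.

\begin{remark}
Positivity of $T$ is used only to start the construction, and the null tree in the introduction shows what happens without it. Countability of the family $(A_i)$ is used to list the pairs $(i,e)$, and it cannot be dropped. Let $X_0,X_1,\dots$ list the computable points of $2^\omega$ and let $T$ be the set of strings that extend no $X_n{\upharpoonright}(n+2)$. Then $\mu([T])\ge\frac12$ and $T$ has no computable path. A perfect tree $P$ computes its leftmost path, so no perfect $P\subseteq T$ is computable, and each such $P$ computes the non-computable set $P$. The example also shows that the tree $P$ in Corollary~\ref{cor:cone} cannot always be taken computable.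
\end{remark}

\section{The jump of a positive subtree}\label{sec:jump}

The \emph{jump} of $Y$ is $Y'=\{e:e\in W_e^Y\}$. It computes $Y$, and it decides whether a given search computable in $Y$ ever succeeds. Since $\emptyset'\le_T P'$ for every $P$, one can hope for $A\not\le_TP'$ only when $A\not\le_T\emptyset'$. The \emph{hyperarithmetic} sets are the $\Delta^1_1$ subsets of $\omega$; they include $\emptyset''$, which is not computable from $\emptyset'$. So Proposition~\ref{prop:sharp}(2) refutes this hope.

A \emph{modulus} for $A$ is a function $f\colon\omega\to\omega$ such that every $g$ with $g(n)\ge f(n)$ for all $n$ computes $A$. For example, let $f(n)$ be the number of steps in which the $n$-th machine halts on input $n$ with empty oracle, and $0$ if it does not halt; then $f$ is a modulus for $\emptyset'$, since one need only run the machine for $g(n)$ steps. The one fact about hyperarithmetic sets that we use is that each of them has a modulus, by Solovay \cite{Solovay}; see also Groszek and Slaman \cite{GS}.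

The idea is to code $f$ into a rate of convergence. The jump $P'$ can tell how fast the densities of the levels of $P$ approach $\mu([P])$. We design $T$ so that every subtree loses a fixed proportion of its density just after level $f(n)$, and this forces the convergence to be slow.

\begin{proof}[Proof of Proposition~\textup{\ref{prop:sharp}(2)}]
Let $f$ be a modulus for $A$. Any function that is pointwise at least $f$ is again a modulus, so we may assume $f(n+1)\ge f(n)+n+2$. Then the intervals $I_n=[f(n),f(n)+n+2)$ are pairwise disjoint. Let $T$ be the tree of strings $\sigma$ such that for no $n$ with $f(n)+n+2\le|\sigma|$ is $\sigma$ identically $0$ on $I_n$. The points that vanish on $I_n$ form a set of measure $2^{-n-2}$, and these events are independent, so $\mu([T])=\prod_n(1-2^{-n-2})\ge 1-\sum_n2^{-n-2}=\frac12$.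

Let $P\subseteq T$ be a positive tree and let $p_m=2^{-m}|P\cap2^m|$. The sequence $(p_m)$ is computable from $P$, and by \eqref{eq:limit} it is non-increasing with limit $\mu([P])$. A string of length $f(n)$ has at most $2^{n+2}-1$ extensions of length $f(n)+n+2$ in $T$, because the extension by zeros is excluded. Hence
\begin{equation}\label{eq:drop}
p_{f(n)+n+2}\le(1-2^{-n-2})\,p_{f(n)} .
\end{equation}
Fix a rational $c$ with $0<c<\mu([P])$, and let $g(n)$ be the least $m$ such that $p_m-p_{m'}\le2^{-n-2}c$ for all $m'>m$. Such $m$ exists because $(p_m)$ converges. For given $n$ and $m$, the condition fails exactly when a search computable in $P$ finds a counterexample $m'$, so $P'$ decides it and $g\le_TP'$. Suppose $m=g(n)\le f(n)$. Then $p_{f(n)}\le p_m$ and $f(n)+n+2>m$, so by \eqref{eq:drop}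
\[
2^{-n-2}\mu([P])\le2^{-n-2}p_{f(n)}\le p_{f(n)}-p_{f(n)+n+2}\le p_m-p_{f(n)+n+2}\le2^{-n-2}c,
\]
which contradicts $c<\mu([P])$. Thus $g(n)>f(n)$ for all $n$, and $A\le_Tg\le_TP'$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLWY}
Chitat Chong, Wei Li, Wei Wang, Yue Yang,
\emph{On The Computability of Perfect Subsets of Sets with Positive Measure},
arXiv:1808.06082 (2018).

\bibitem{GS}
Groszek and Slaman,
\emph{Moduli of computation}.

\bibitem{Solovay}
Solovay,
\emph{Hyperarithmetically encodable sets},
Trans. AMS 239 (1978).

\end{thebibliography}
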